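
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Indecomposable Legendrian varieties with\\ non-symplectic automorphisms}


\begin{abstract}
A Legendrian subvariety $X\subset\mathbb P^{2n-1}$ is one whose affine cone has Lagrangian tangent spaces. It was conjectured that a connected group of projective automorphisms of an irreducible Legendrian variety consists of symplectic transformations, unless the variety is a join of two Legendrian varieties in complementary orthogonal symplectic subspaces. We show that this is true for $n\le 3$ and false for every $n\ge 4$, already for one-dimensional groups, additive or multiplicative. We characterize the indecomposable varieties for which it fails, and we prove it when the Gauss map is generically finite, in particular for smooth $X$. For every irreducible indecomposable $X$ we show that connected reductive algebraic groups of automorphisms become symplectic after conjugation by an element of the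 unipotent radical of the automorphism group. A counterexample of smallest dimension is the closure of the set of all $[\ell^3:\ell^2m]$ in $\mathbb P^7$, where $\ell$ and $m$ are binary linear forms.
\end{abstract}

\section{Introduction}

Let $V$ be a complex vector space of dimension $2n$ with a symplectic form $\omega$. For a closed subvariety $X\subset\mathbb P(V)=\mathbb P^{2n-1}$ let $\hat X\subset V$ be its affine cone, and for a smooth point $x\in\hat X$ let $T_x=T_x\hat X\subset V$ be the tangent space. The variety $X$ is called \emph{Legendrian} if $T_x$ is Lagrangian, that is, maximal isotropic, for every smooth point $x$ of $\hat X$.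

The variety $X$ sees the form $\omega$ only through the condition $\omega|_{T_x}=0$. If $g\in\mathrm{GL}(V)$ preserves $\hat X$, then $X$ is Legendrian both for $\omega$ and for the pulled-back form $g^*\omega$, and one may ask whether these two forms agree up to a scalar. If they do, then $g$ is a scalar multiple of a symplectic transformation, so its class lies in the image of the natural map $\mathrm{Sp}_{2n}\to\mathbb P\mathrm{GL}_{2n}$.

There is one obvious way in which this can fail. Let $V=V_1\oplus V_2$ be an orthogonal sum of non-zero symplectic spaces, and let $X_i\subset\mathbb P(V_i)$ be Legendrian. The join $X=X_1*X_2$, the union of all lines from $X_1$ to $X_2$, has affine cone $\hat X_1\times\hat X_2$ and is again Legendrian. The maps $(x_1,x_2)\mapsto(\lambda x_1,x_2)$ preserve it, but they multiply $\omega|_{V_1}$ by $\lambda^2$ and leave $\omega|_{V_2}$ unchanged. A Legendrian variety of this form, for some non-trivial symplectic decomposition $V=V_1\oplus V_2$, is called \emph{decomposable}; otherwise it is \emph{indecomposable}. The following conjecture, posed in \cite{Buc}, says that joins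 are the only obstruction for connected groups.

\begin{conjecture}\label{conj}
Let $X\subset\mathbb P^{2n-1}$ be an irreducible indecomposable Legendrian subvariety and let $G<\mathbb P\mathrm{GL}_{2n}$ be a connected subgroup preserving $X$. Then $G$ is contained in the image of $\mathrm{Sp}_{2n}\to\mathbb P\mathrm{GL}_{2n}$.
\end{conjecture}

Here is why the guess is reasonable, and where it goes wrong. Let $B\in\mathfrak{gl}(V)$ generate a one-parameter group preserving $\hat X$, and write $B=C+D$ with $C\in\mathfrak{sp}(V)$ and $D$ self-adjoint for $\omega$. We show in Section~\ref{sec:inf} that both $C$ and $D$ again generate groups preserving $\hat X$, so only $D$ matters. We show moreover that every polynomial in $D$ preserves $\hat X$ infinitesimally. If $D$ has two different eigenvalues, then a spectral projector of $D$ does so, and this exhibits $X$ as a join. So for indecomposable $X$ the operator $D$ is a scalar plus a nilpotent operator $N$, and the conjecture amounts to the assertion that $N$ is always zero. If it is not, then a suitable power $A=N^r\neq0$ has $A^2=0$, an isotropic image, and even rank,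 and for $n\ge2$ this rank turns out to be different from $2$. Hence $4\le \operatorname{rank}A\le n$. This is impossible for $n\le3$, and for $n=4$ it is realized by a variety built from the twisted cubic.

\begin{theorem}\label{thm:counter}
For every $n\ge4$ there are an irreducible indecomposable Legendrian variety $X\subset\mathbb P^{2n-1}$ and connected subgroups $G\cong\mathbb G_a$ and $G\cong\mathbb G_m$ of $\mathbb P\mathrm{GL}_{2n}$ preserving $X$ that are not contained in the image of $\mathrm{Sp}_{2n}$.
\end{theorem}

To state when the conjecture is true, we say that it \emph{holds for $X$} if every connected subgroup of $\mathbb P\mathrm{GL}(V)$ preserving $X$ lies in the image of $\mathrm{Sp}(V)$, and that it \emph{fails for $X$} otherwise. The \emph{Gauss map} of $X$ is the map $[x]\mapsto T_x$ on the smooth locus. A closed cone in a symplectic vector space is called \emph{isotropic} (\emph{Lagrangian}) if its tangent spaces at smooth points are isotropic (Lagrangian). For a subspace $I\subset V$, let $I^\perp$ be its orthogonal for $\omega$.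

\begin{theorem}\label{thm:criterion}
Let $X\subset\mathbb P(V)=\mathbb P^{2n-1}$ be an irreducible indecomposable Legendrian variety.
\begin{enumerate}
\item[(a)] Let $n\ge2$. The conjecture fails for $X$ if and only if there are an isotropic subspace $I\subset V$ with $\dim I=2m$, $4\le 2m\le n$, and a symplectic form $\Omega$ on $V/I^\perp$ for which the closure of the image of $\hat X$ in $V/I^\perp$ is isotropic.
\item[(b)] If $n\le3$, the conjecture holds for $X$. (By Theorem~\ref{thm:counter}, this range is sharp.)
\item[(c)] If the Gauss map of $X$ is generically finite onto its image, the conjecture holds for $X$. In particular it holds for smooth $X$.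
\end{enumerate}
\end{theorem}

Section~\ref{sec:inf} carries out the infinitesimal analysis sketched above. Section~\ref{sec:cubic} treats the counterexample in $\mathbb P^7$ by hand. Section~\ref{sec:all} proves a criterion for indecomposability and constructs counterexamples for all $n\ge5$. Section~\ref{sec:tangent} shows that every irreducible Legendrian variety in $\mathbb P^{2m-1}$, $m\ge2$, with generically finite Gauss map produces a counterexample in $\mathbb P^{4m-1}$. Theorem~\ref{thm:criterion} is proved in Section~\ref{sec:range}. Section~\ref{sec:reductive} shows that, for indecomposable $X$, the connected automorphism group is generated by a normal unipotent subgroup and symplectic transformations, and that each of its connected reductive algebraic subgroups is conjugate to a symplectic one.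

\section{Infinitesimal automorphisms}\label{sec:inf}

\subsection{Conventions}

Everything is over $\mathbb C$. Let $Y\subset V$ be a closed cone. Isotropy of $T_yY$ is a closed condition on the smooth locus, so it suffices to check it on a dense open subset; if all components of $Y$ have dimension $n=\frac12\dim V$, isotropic means Lagrangian. Since $\hat X$ is a cone, $x\in T_x$ and $T_{\lambda x}=T_x$ for $\lambda\in\mathbb C^*$.

For $B\in\mathfrak{gl}(V)$ let $B^*$ be the adjoint, $\omega(Bx,y)=\omega(x,B^*y)$. Then $B^{**}=B$ and $(BC)^*=C^*B^*$. We have $\mathfrak{sp}(V)=\{B:B^*=-B\}$, and $B$ is called \emph{self-adjoint} if $B^*=B$; equivalently, the bilinear form $\omega(B\,\cdot,\cdot)$ is skew. For self-adjoint $A$ the identity $\omega(Ax,y)=\omega(x,Ay)$ gives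
\begin{equation}\label{eq:kerim}
\ker A=(\operatorname{im}A)^\perp .
\end{equation}

The class of $g\in\mathrm{GL}(V)$ in $\mathbb P\mathrm{GL}(V)$ lies in the image of $\mathrm{Sp}(V)$ if and only if $g\in\mathbb C^*\mathrm{Sp}(V)$, that is, if and only if $g$ multiplies $\omega$ by a scalar.

Finally, suppose that $\hat X=\hat X_1\times\hat X_2$ for a decomposition $V=V_1\oplus V_2$. For general $x=(x_1,x_2)\in\hat X$ both $x_i$ are non-zero smooth points of $\hat X_i$, and
\begin{equation}\label{eq:joinT}
T_{(\lambda x_1,\mu x_2)}=T_{x_1}\hat X_1\oplus T_{x_2}\hat X_2\qquad\text{for all }\lambda,\mu\in\mathbb C^* .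
\end{equation}
So the tangent space is constant along a dense part of the plane $\langle x_1,x_2\rangle$. Our proofs of indecomposability compare this with the fibers of the Gauss map.

\subsection{Reduction to Lie algebras}

Let $X\subset\mathbb P(V)$ be irreducible Legendrian. Let $H\subset\mathrm{GL}(V)$ be the identity component of the stabilizer of $\hat X$, and let $\mathfrak h$ be its Lie algebra. Let $\mathrm{Aut}(X)^\circ$ be the identity component of the stabilizer of $X$ in $\mathbb P\mathrm{GL}(V)$. The stabilizer of $\hat X$ contains $\mathbb C^*$ and maps onto the stabilizer of $X$. So the image of $H$ is closed, connected and of finite index in the stabilizer of $X$, that is, $H/\mathbb C^*=\mathrm{Aut}(X)^\circ$.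

The Zariski closure of a connected subgroup preserving $X$ is connected and preserves $X$, so it lies in $\mathrm{Aut}(X)^\circ$. Hence the conjecture holds for $X$ if and only if $H\subset\mathbb C^*\mathrm{Sp}(V)$. As $H$ is connected, this means
\begin{equation}\label{eq:liecond}
\mathfrak h\subset\mathbb C\oplus\mathfrak{sp}(V).
\end{equation}

\begin{lemma}\label{lem:tangent}
Let $B\in\mathfrak{gl}(V)$. If $B\in\mathfrak h$, then $Bx\in T_x$ for every smooth point $x\in\hat X$. Conversely, if $Bx\in T_x$ for all $x$ in a dense open subset of the smooth locus, then $B\in\mathfrak h$.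
\end{lemma}

\begin{proof}
If $B\in\mathfrak h$, the curve $\exp(tB)x$ lies in $\hat X$, and its derivative at $t=0$ is $Bx$. Conversely, let $f$ be in the ideal of $\hat X$. The function $x\mapsto df_x(Bx)$ vanishes on a dense subset of $\hat X$, so it is in the ideal too. Thus the derivation $f\mapsto df(Bx)$ preserves the finite-dimensional space of forms of each degree in the ideal. The exponential of $t$ times this derivation, which is composition with $\exp(tB)$, does so as well. So $\exp(tB)$ preserves $\hat X$ for all $t$, and $B\in\mathfrak h$.
\end{proof}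

\subsection{The self-adjoint part}

Put
\[
\mathcal A=\{A\in\mathfrak h: A^*=A\}.
\]
It contains the scalars. The following theorem separates $\mathfrak h$ into a harmless symplectic part and the space $\mathcal A$, and it explains what the elements of $\mathcal A$ mean geometrically.

\begin{theorem}\label{thm:structure}
Let $X\subset\mathbb P(V)$ be irreducible Legendrian.
\begin{enumerate}
\item[(a)] $\mathfrak h=(\mathfrak h\cap\mathfrak{sp}(V))\oplus\mathcal A$. If $A\in\mathcal A$, then $AT_x\subset T_x$ for all smooth $x$, and $\mathbb C[A]\subset\mathcal A$.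
\item[(b)] $X$ is decomposable if and only if some element of $\mathcal A$ has at least two eigenvalues.
\item[(c)] A self-adjoint $A$ lies in $\mathcal A$ if and only if the closure of the image of $\hat X$ in $V/\ker A$ is isotropic for the symplectic form $\Omega_A([x],[y])=\omega(Ax,y)$.
\end{enumerate}
\end{theorem}

\begin{proof}
(a) Let $B\in\mathfrak h$, and put $C=\frac12(B-B^*)\in\mathfrak{sp}(V)$ and $D=\frac12(B+B^*)$, which is self-adjoint. For smooth $x$ both $x$ and $Bx$ lie in $T_x$, and $\omega(Dx,x)=0$ because $\omega(D\,\cdot,\cdot)$ is skew. So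
\[
q(x):=\omega(Cx,x)=\omega(Bx,x)=0 .
\]
The quadratic form $q$ vanishes on $\hat X$, hence its differential vanishes on tangent vectors. For $y\in T_x$,
\[
0=dq_x(y)=\omega(Cy,x)+\omega(Cx,y)=2\,\omega(Cx,y),
\]
since $\omega(Cy,x)=-\omega(y,Cx)=\omega(Cx,y)$. Thus $Cx\in T_x^\perp=T_x$. By Lemma~\ref{lem:tangent}, $C\in\mathfrak h$, and so $D=B-C\in\mathfrak h$. The sum is direct because an element that is both self-adjoint and in $\mathfrak{sp}(V)$ is zero.

Now let $A\in\mathcal A$ and $g=\exp(tA)\in H$. Then $gT_x=T_{gx}$ is Lagrangian and $g^*=g$, so for $y,y'\in T_x$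
\[
0=\omega(gy,gy')=\omega(g^2y,y')=\omega(\exp(2tA)y,y')\qquad\text{for all }t .
\]
Comparing coefficients of $t^j$ gives $\omega(A^jy,y')=0$, so $A^jy\in T_x^\perp=T_x$ for all $j$. In particular $A^jx\in T_x$. As $A^j$ is self-adjoint, $A^j\in\mathcal A$ by Lemma~\ref{lem:tangent}.

(b) If $\hat X=\hat X_1\times\hat X_2$ for a non-trivial symplectic decomposition $V=V_1\oplus V_2$, let $P$ be the projector to $V_1$ along $V_2$. It is self-adjoint because $V_1\perp V_2$. For general $x=(x_1,x_2)$ we have $Px=(x_1,0)\in T_{x_1}\hat X_1\oplus T_{x_2}\hat X_2=T_x$. So $P\in\mathcal A$, and $P$ has eigenvalues $0$ and $1$.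

Conversely, let $A\in\mathcal A$ have at least two eigenvalues. The projector $P$ onto one generalized eigenspace along the others is a polynomial in $A$, so $P\in\mathcal A$ by (a). Put $V_1=\operatorname{im}P$ and $V_2=\ker P$; both are non-zero, and they are orthogonal since $\omega(Px,(1-P)y)=\omega(x,P(1-P)y)=0$. So $V=V_1\oplus V_2$ is a symplectic decomposition. By (a), $PT_x\subset T_x$, hence $T_x=PT_x\oplus(1-P)T_x$. Let $Y_1=\overline{P\hat X}\subset V_1$ and $Y_2=\overline{(1-P)\hat X}\subset V_2$. These are irreducible closed cones. The dimension of the image of a map is the rank of its differential at a general point, so $\dim Y_1+\dim Y_2=\dim PT_x+\dim(1-P)T_x=n$ for general $x$. The irreducible variety $\hat X$ is contained in the irreducible variety $Y_1\times Y_2$ of the same dimension, so $\hat X=Y_1\times Y_2$. At smooth points $y_i\in Y_i$ the space $T_{y_1}Y_1\oplus T_{y_2}Y_2$ is Lagrangian. So each $T_{y_i}Y_i$ is isotropic in $V_i$, and since the dimensions add up to $n=\frac12\dim V_1+\frac12\dim V_2$, each is Lagrangian. Thus $X$ is decomposable.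

(c) The skew form $\omega(A\,\cdot,\cdot)$ has kernel $\ker A$, so $\Omega_A$ is well defined and symplectic. For general $x\in\hat X$, the image of $T_x$ in $V/\ker A$ is the tangent space, at the image of $x$, of the closure of the image of $\hat X$. So this closure is isotropic if and only if $\omega(Ay,y')=0$ for general $x$ and all $y,y'\in T_x$, that is, if and only if $AT_x\subset T_x^\perp=T_x$ for general $x$. If $A\in\mathcal A$, this holds by (a). If it holds, then $Ax\in T_x$ for general $x$, so $A\in\mathfrak h$ by Lemma~\ref{lem:tangent}.
\end{proof}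

\begin{corollary}\label{cor:forms}
Let $X$ be irreducible Legendrian. The conjecture holds for $X$ if and only if $\mathcal A=\mathbb C$. Equivalently, $\omega$ is, up to scalars, the only skew form on $V$ that vanishes on every $T_x$.
\end{corollary}

\begin{proof}
If $\mathcal A=\mathbb C$, then \eqref{eq:liecond} holds by Theorem~\ref{thm:structure}(a). If \eqref{eq:liecond} holds and $A\in\mathcal A$, write $A=\lambda+C$ with $C\in\mathfrak{sp}(V)$. Then $A-\lambda=C$ is both self-adjoint and in $\mathfrak{sp}(V)$, so it is $0$ and $A$ is scalar. For the second statement, every skew form is $\omega(A\,\cdot,\cdot)$ for a unique self-adjoint $A$. It vanishes on every $T_x$ if and only if $AT_x\subset T_x$ for all smooth $x$, and by Theorem~\ref{thm:structure}(a) and Lemma~\ref{lem:tangent} this means $A\in\mathcal A$.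
\end{proof}

We shall also need that, for $n\ge2$, indecomposable varieties are not contained in a hyperplane.

\begin{lemma}\label{lem:span}
Let $X$ be irreducible Legendrian and suppose $\hat X\subset h^\perp$ with $0\ne h\in V$. Choose $h'$ with $\omega(h,h')=1$, and put $V_1=\langle h,h'\rangle$, $V_2=V_1^\perp$. Then $\hat X=\mathbb Ch\times\hat X_2$, where $\hat X_2=\hat X\cap V_2$ is an irreducible Lagrangian cone in $V_2$. In particular, if $X$ is indecomposable and $n\ge2$, then $\hat X$ spans $V$.
\end{lemma}

\begin{proof}
For smooth $x$ we have $T_x\subset h^\perp$, so $h\in T_x^\perp=T_x$. Hence the derivation $\partial_h$ maps the ideal of $\hat X$ into itself. By Taylor's formula $f(x+\lambda h)=\sum_j\lambda^j\partial_h^jf(x)/j!$, every $f$ in the ideal vanishes at $x+\lambda h$ for $x\in\hat X$; that is, $\hat X+\mathbb Ch=\hat X$. Since $h^\perp=\mathbb Ch\oplus V_2$, it follows that $\hat X=\mathbb Ch\times\hat X_2$, and $\hat X_2$ is an irreducible cone of dimension $n-1$. At a smooth point $y$ of $\hat X_2$ the space $\mathbb Ch\oplus T_y\hat X_2$ is Lagrangian. So $T_y\hat X_2$ is isotropic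 of dimension $n-1=\frac12\dim V_2$, hence Lagrangian in $V_2$. If $n\ge2$, then $V_2\ne0$, and $X$ is the join of the point $[h]\in\mathbb P(V_1)$ and a Legendrian variety in $\mathbb P(V_2)$, so it is decomposable.
\end{proof}

\section{The twisted cubic and a counterexample in $\mathbb P^7$}\label{sec:cubic}

By Theorem~\ref{thm:structure} a counterexample needs a self-adjoint nilpotent $A\ne0$, say with $A^2=0$, such that the closure of the image of $\hat X$ in $V/\ker A$ is isotropic for $\Omega_A$. Let us try $V=W\oplus W$ with $A(z,v)=(0,z)$, so that $V/\ker A=W$ via $(z,v)\mapsto z$. Then the closure of the first projection of $\hat X$ must be an isotropic cone in a symplectic space $(W,\Omega)$. We take $\dim W=4$ and the cone over the twisted cubic.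

\subsection{The twisted cubic}

Let $W=\mathbb C^4$, let $\gamma(t)=(1,t,t^2,t^3)$, and let
\[
\Omega(u,w)=u_0w_3-u_3w_0-3(u_1w_2-u_2w_1),
\]
a symplectic form. Then $\gamma'=(0,1,2t,3t^2)$ and $\gamma''=(0,0,2,6t)$, and
\begin{equation}\label{eq:cubic}
\Omega(\gamma,\gamma')=3t^2-3(2t^2-t^2)=0,\qquad \Omega(\gamma,\gamma'')=0,
\end{equation}
where the second equality is the derivative of the first. So the cone over the twisted cubic, whose tangent space at $a\gamma(t)$, $a\ne0$, is $\langle\gamma(t),\gamma'(t)\rangle$, is Lagrangian. We use three facts.
\begin{enumerate}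
\item[(i)] The vectors $\gamma,\gamma',\gamma''$ are independent, and by \eqref{eq:cubic} their $\Omega$-orthogonal is the line $\mathbb C\gamma$.
\item[(ii)] For $t\ne t'$ the vectors $\gamma(t),\gamma'(t),\gamma(t'),\gamma'(t')$ are independent: a linear functional that kills them is a polynomial of degree at most $3$ with double zeros at $t$ and $t'$, hence zero. So the plane $\langle\gamma(t),\gamma'(t)\rangle$ determines $t$.
\item[(iii)] The plane $\langle\gamma,\gamma'\rangle$ is its own $\Omega$-orthogonal.
\end{enumerate}

\subsection{The variety and the groups}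

On $V=W\oplus W$ put
\[
\omega\big((z,v),(z',v')\big)=\Omega(z,v')+\Omega(v,z'),\qquad A(z,v)=(0,z).
\]
This $\omega$ is symplectic, $A$ is self-adjoint and $A^2=0$. Both summands are Lagrangian. Let $\hat X$ be the closure of
\[
\hat X^\circ=\{(a\gamma(t),\,b\gamma(t)+c\gamma'(t)) : a\in\mathbb C^*,\ t,b,c\in\mathbb C\},
\]
a set of pairs consisting of a point $z$ of the cone and a tangent vector $v$ at $z$. On $\hat X^\circ$ one has $a=z_0$, $t=z_1/z_0$, $b=v_0$, $c=v_1-tv_0$. So $\hat X^\circ$ is a graph over $(a,t,v_0,v_1)\in\mathbb C^*\times\mathbb C^3$. It is closed in $\{z_0\ne0\}$, smooth, irreducible, of dimension $4$ and invariant under scaling. Hence $\hat X$ is an irreducible cone and $\hat X^\circ=\hat X\cap\{z_0\ne0\}$. Let $X\subset\mathbb P(V)=\mathbb P^7$ be the corresponding variety. Identifying $W$ with binary cubics so that the points $a\gamma(t)$ become cubes $\ell^3$, we may write $X=\overline{\{[\ell^3:\ell^2m]\}}$.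

\emph{$X$ is Legendrian.} The partial derivatives with respect to $a,b,c,t$ are $(\gamma,0)$, $(0,\gamma)$, $(0,\gamma')$ and $(a\gamma',b\gamma'+c\gamma'')$. So, with $\kappa=c/a$,
\begin{equation}\label{eq:T7}
T_x=\big\langle(\gamma,0),\ (0,\gamma),\ (0,\gamma'),\ (\gamma',\kappa\gamma'')\big\rangle .
\end{equation}
The values of $\omega$ on pairs of these vectors are, up to sign, among $0$, $\Omega(\gamma,\gamma)$, $\Omega(\gamma,\gamma')$, $\Omega(\gamma',\gamma')$ and $\kappa\,\Omega(\gamma,\gamma'')$. All vanish by \eqref{eq:cubic}.

\emph{The group $\mathbb G_a$.} The map $g_\tau=\exp(\tau A)$ is $(z,v)\mapsto(z,v+\tau z)$. It preserves $\hat X^\circ$, because $z\in\langle\gamma,\gamma'\rangle$, and hence it preserves $\hat X$. Furthermore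
\begin{equation}\label{eq:pull}
\omega(g_\tau x,g_\tau x')=\omega(x,x')+2\tau\,\Omega(z,z').
\end{equation}
For $\tau\ne0$ this is not a multiple of $\omega$: on $W\oplus0$ the form $\omega$ vanishes and $\Omega$ does not. So $g_\tau\notin\mathbb C^*\mathrm{Sp}(V)$ for $\tau\neq0$, and $G=\{[g_\tau]\}\cong\mathbb G_a$ preserves $X$ and is not contained in the image of $\mathrm{Sp}(V)$.

\emph{The group $\mathbb G_m$.} The maps $h_\lambda(z,v)=(\lambda z,\lambda^{-1}v)$ lie in $\mathrm{Sp}(V)$ and preserve $\hat X$, and $h_\lambda Ah_\lambda^{-1}=\lambda^{-2}A$. Conjugating by the non-symplectic $g_1$ gives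
\[
g_1h_\lambda g_1^{-1}=g_1\,(h_\lambda g_1^{-1}h_\lambda^{-1})\,h_\lambda=\exp\!\big((1-\lambda^{-2})A\big)\,h_\lambda ,
\]
which preserves $\hat X$. For $\lambda^2\ne1$ it does not lie in $\mathbb C^*\mathrm{Sp}(V)$, because $h_\lambda$ does and $g_\tau$ with $\tau=1-\lambda^{-2}\ne0$ does not. The image of $\lambda\mapsto[g_1h_\lambda g_1^{-1}]$ is a one-dimensional torus.

\subsection{Indecomposability}

Suppose that $\hat X=\hat X_1\times\hat X_2$ for a non-trivial symplectic decomposition $V=V_1\oplus V_2$. The idea is to read off the planes $\langle x_1,x_2\rangle$ of \eqref{eq:joinT} from the fibers of the Gauss map. Formula \eqref{eq:T7} shows that $T_x$ determines $t$ (by its first projection and (ii)) and then $\kappa$: the vectors of $T_x$ with first component $\gamma'$ have second component in $\kappa\gamma''+\langle\gamma,\gamma'\rangle$. So the points of $\hat X^\circ$ with tangent space $T_x$ lie in the plane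
\[
\Pi_{t,\kappa}=\big\langle(\gamma(t),\kappa\gamma'(t)),\ (0,\gamma(t))\big\rangle=\langle x,Ax\rangle .
\]
By \eqref{eq:joinT} a dense open part of $\langle x_1,x_2\rangle$ is contained in this plane, so $\langle x_1,x_2\rangle=\Pi_{t,\kappa}$ for general $(t,\kappa)$. Hence both components in $V_1\oplus V_2$ of any vector of $\Pi_{t,\kappa}$ again lie in $\Pi_{t,\kappa}$. Fix a general $t$ and apply this to $w(t)=(0,\gamma(t))$, which does not depend on $\kappa$. If both components of $w(t)$ were non-zero, they would span $\Pi_{t,\kappa}$, so this plane would be the same for all general $\kappa$, which it is not. So for general $t$ the vector $w(t)$ lies in $V_1$ or in $V_2$. Since the curve $w$ is irreducible, it lies in one of them, say in $V_1$. The vectors $w(t)$ span $0\oplus W$, so $V_1$ contains an isotropic subspace of dimension $4$. Then $\dim V_1\ge8$ and $V_2=0$, a contradiction.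

This proves Theorem~\ref{thm:counter} for $n=4$.

\section{Counterexamples in all higher dimensions}\label{sec:all}

\subsection{A criterion for indecomposability}

In Section~\ref{sec:cubic} the last step used that $\operatorname{im}A$ is as large as a Lagrangian subspace. In larger spaces it will not be, and we replace that step by an argument with the blocks of $A$. What carries over is the key geometric fact: the fibers of the Gauss map are no larger than the planes $\langle x,Ax\rangle$.

\begin{lemma}\label{lem:indec}
Let $X\subset\mathbb P(V)$ be irreducible Legendrian with $\hat X$ spanning $V$, and let $0\ne A\in\mathfrak{gl}(V)$ with $A^2=0$. Suppose there is a dense open set $O$ of smooth points of $\hat X$ such that the following holds.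
\begin{itemize}
\item[$(*)$] For all $x\in O$: if $S\subset O$ is irreducible and locally closed, contains $x$, and $T_y=T_x$ for all $y\in S$, then $S\subset\mathbb Cx+\mathbb CAx$.
\end{itemize}
Then $X$ is indecomposable.
\end{lemma}

\begin{proof}
Suppose $\hat X=\hat X_1\times\hat X_2$ for a non-trivial symplectic decomposition $V=V_1\oplus V_2$. For $x=(x_1,x_2)$ in a dense open subset of $\hat X$ we have $x\in O$, and both $x_i$ are non-zero smooth points of $\hat X_i$. By \eqref{eq:joinT} the set $S=\{(\lambda x_1,\mu x_2):\lambda,\mu\in\mathbb C^*\}\cap O$ is as in $(*)$. It is dense in the plane $\langle x_1,x_2\rangle$, so $\langle x_1,x_2\rangle\subset\mathbb Cx+\mathbb CAx$. Comparing dimensions, these are equal, and $Ax\in\langle x_1,x_2\rangle$.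

Write $A=(A_{ij})$ in blocks. The $V_1$-component of $Ax$ is a multiple of $x_1$, that is,
\[
(A_{11}x_1+A_{12}x_2)\wedge x_1=0
\]
for general $(x_1,x_2)\in\hat X_1\times\hat X_2$, hence for all of them, because the condition is closed. Taking $x_2=0$ gives $A_{11}x_1\wedge x_1=0$. Subtracting, $A_{12}x_2\wedge x_1=0$ for all $x_1\in\hat X_1$ and $x_2\in\hat X_2$. Since $\hat X$ spans $V$, each $\hat X_i$ spans $V_i$. As $\dim V_1\ge2$, the cone $\hat X_1$ contains two independent vectors, and $A_{12}x_2$ is a multiple of both. So $A_{12}x_2=0$ for all $x_2\in\hat X_2$, hence $A_{12}=0$. Exchanging the roles of the two summands gives $A_{21}=0$. Now $A_{ii}^2=0$, and every $x_i\in\hat X_i$ satisfies $A_{ii}x_i\in\mathbb Cx_i$. As $A_{ii}$ is nilpotent, $A_{ii}x_i=0$, and $A_{ii}=0$ because $\hat X_i$ spans $V_i$. Thus $A=0$, a contradiction.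
\end{proof}

\subsection{The construction}

Let $n\ge5$, $k=n-4\ge1$, and keep $W=\mathbb C^4$, $\Omega$ and $\gamma$ from Section~\ref{sec:cubic}. We need $k$ further pairs of symplectic coordinates $(s_i,\sigma_i)$. Put
\[
V=W\oplus\mathbb C^k\oplus W\oplus\mathbb C^k\ni x=(z,s,v,\sigma),\qquad
\omega(x,x')=\Omega(v,z')+\Omega(z,v')+\sigma\cdot s'-\sigma'\cdot s .
\]
As a $2$-form, $\omega=d\theta$ for $\theta=\Omega(v,dz)+\sigma\cdot ds$. By (iii), the set $\hat X^\circ$ of Section~\ref{sec:cubic} consists of the $(z,v)$ such that $z_0\neq0$, $z$ is in the cone over the twisted cubic and $\Omega(v,dz)=0$ on tangent vectors of that cone at $z$. More generally we can take a function $g$ on an open part of the product of this cone with $\mathbb C^k$, homogeneous of degree $2$, and require $\theta=dg$ as $1$-forms in $(z,s)$ on this product. This condition determines $\sigma$, and it determines $v$ up to adding tangent vectors of the cone at $z$. It implies $d\theta=0$, so the closure is a Lagrangian cone. The translation $v\mapsto v+\tau z$ still preserves it, since $\Omega(z,dz)=0$ on the cone over the cubic. The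 choices $g=0$ and $g=\sum s_i^2$ are useless: they give $\sigma_i=0$ and $\sigma_i=2s_i$, so $\hat X$ lies in a hyperplane and $X$ is decomposable by Lemma~\ref{lem:span}. We choose $g=\sum s_i^3/a$, which is not quadratic and couples $s$ to the cubic.

So in the open set $z_0\ne0$ of $V$, with $a=z_0$ and $t=z_1/z_0$, let $\hat X^\circ$ be defined by
\begin{equation}\label{eq:X}
z=a\gamma(t),\qquad \sigma_i=\frac{3s_i^2}{a},\qquad \Omega(v,\gamma(t))=-\frac1{a^2}\sum_i s_i^3,\qquad \Omega(v,\gamma'(t))=0 .
\end{equation}
We have
\[
\Omega(v,\gamma')=3t^2v_0-6tv_1+3v_2,\qquad \Omega(v,\gamma)=t^3v_0-3t^2v_1+3tv_2-v_3 .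
\]
So the last two equations of \eqref{eq:X} determine first $v_2$ and then $v_3$ from the other data. Thus $\hat X^\circ$ is closed in $\{z_0\ne0\}$ and is a graph over $(a,t,s,v_0,v_1)\in\mathbb C^*\times\mathbb C^{k+3}$. It is smooth, irreducible, of dimension $k+4=n$, and invariant under scaling. Let $\hat X\subset V$ be its closure, an irreducible closed cone with $\hat X^\circ=\hat X\cap\{z_0\ne0\}$, and let $X\subset\mathbb P(V)=\mathbb P^{2n-1}$ be the corresponding variety.

\subsection{Proof of Theorem~\ref{thm:counter} for $n\ge5$}

\emph{$X$ is Legendrian.} On $\hat X^\circ$, with $g=\sum s_i^3/a$,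
\[
\theta=\Omega(v,\gamma)\,da+a\,\Omega(v,\gamma')\,dt+\sigma\cdot ds=-\frac{\sum s_i^3}{a^2}\,da+\sum\frac{3s_i^2}{a}\,ds_i=dg .
\]
So $\omega=d\theta$ vanishes on $\hat X^\circ$, and $\dim\hat X=n$.

\emph{$\hat X$ spans $V$.} Let a linear functional $\ell(z)+m(s)+\Omega(v,u)+\sigma\cdot r$, with $u\in W$ and $r\in\mathbb C^k$, vanish on $\hat X^\circ$. For fixed $a,t,s$ the vector $v$ ranges over a translate of $\langle\gamma,\gamma'\rangle$, by (iii). So $u$ is $\Omega$-orthogonal to $\langle\gamma(t),\gamma'(t)\rangle$, that is, $u\in\langle\gamma(t),\gamma'(t)\rangle$ for all $t$, and $u=0$ by (ii). There remains $a\,\ell(\gamma(t))+m(s)+3\sum r_is_i^2/a\equiv0$. The parts of degree $0$, $1$ and $2$ in $s$ give $\ell=0$, $m=0$ and $r=0$.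

\emph{The group $\mathbb G_a$.} Let $A(z,s,v,\sigma)=(0,0,z,0)$. Then $A\ne0=A^2$, and $g_\tau=\exp(\tau A)$ replaces $v$ by $v+\tau z$. On $\hat X^\circ$ the values $\Omega(v,\gamma)$ and $\Omega(v,\gamma')$ change by $\tau a\,\Omega(\gamma,\gamma)=0$ and $\tau a\,\Omega(\gamma,\gamma')=0$. Hence $g_\tau$ preserves $\hat X^\circ$ and $\hat X$. Equation \eqref{eq:pull} holds unchanged, and for $\tau\ne0$ its right-hand side is not a multiple of $\omega$, since on vectors with only a $z$-component $\omega$ vanishes and $\Omega$ does not. So $\{[g_\tau]\}\cong\mathbb G_a$ preserves $X$ and is not contained in the image of $\mathrm{Sp}_{2n}$.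

\emph{The group $\mathbb G_m$.} The map $h_\lambda(z,s,v,\sigma)=(\lambda^3z,\lambda s,\lambda^{-3}v,\lambda^{-1}\sigma)$ lies in $\mathrm{Sp}(V)$. It preserves \eqref{eq:X}: $a$ is multiplied by $\lambda^3$ and $t$ is fixed, so $3s_i^2/a$ and $\sum s_i^3/a^2$ are multiplied by $\lambda^{-1}$ and $\lambda^{-3}$, like $\sigma_i$ and $\Omega(v,\gamma)$. Moreover $h_\lambda Ah_\lambda^{-1}=\lambda^{-6}A$. As in Section~\ref{sec:cubic}, the map $g_1h_\lambda g_1^{-1}=\exp((1-\lambda^{-6})A)\,h_\lambda$ preserves $\hat X$, and for $\lambda^6\ne1$ it does not lie in $\mathbb C^*\mathrm{Sp}(V)$. The image of $\lambda\mapsto[g_1h_\lambda g_1^{-1}]$ is a one-dimensional torus.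

\emph{$X$ is indecomposable.} We verify $(*)$ of Lemma~\ref{lem:indec} with $O=\hat X^\circ$ in a stronger form: if $x,\tilde x\in\hat X^\circ$ and $T_x=T_{\tilde x}$, then $\tilde x\in\mathbb Cx+\mathbb CAx$. Put $c_i=s_i/a$ and $e=\Omega(v,\gamma''(t))/a$. We differentiate \eqref{eq:X}, with $\alpha=\delta a$ and $\beta=a\,\delta t$. The derivative of $\Omega(v,\gamma)$ is $\Omega(\delta v,\gamma)+\Omega(v,\gamma')\,\delta t=\Omega(\delta v,\gamma)$, and that of $\Omega(v,\gamma')$ is $\Omega(\delta v,\gamma')+e\beta$. So $T_x$ consists of all $(\alpha\gamma+\beta\gamma',\delta s,\delta v,\delta\sigma)$ with $\alpha,\beta,\delta s$ arbitrary and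
\[
\delta\sigma_i=6c_i\,\delta s_i-3c_i^2\alpha,\qquad
\Omega(\delta v,\gamma)=-3\sum c_i^2\,\delta s_i+2\alpha\sum c_i^3,\qquad
\Omega(\delta v,\gamma')=-e\beta .
\]
The projection of $T_x$ to the first summand $W$ is $\langle\gamma(t),\gamma'(t)\rangle$, which determines $t$ by (ii). The vectors with $\alpha=\beta=0$ show that $T_x$ determines the $c_i$. The vectors with $\alpha=0$, $\delta s=0$, $\beta=1$ show that it determines $e$.

So $T_x=T_{\tilde x}$ implies $\tilde t=t$, $\tilde c=c$, $\tilde e=e$. Consider $y=\tilde x-(\tilde a/a)\,x$. Since $z=a\gamma$, $s=ac$ and $\sigma_i=3ac_i^2$, the $z$-, $s$- and $\sigma$-components of $y$ vanish. Since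
\[
\Omega(v,\gamma)=-a\sum c_i^3,\qquad \Omega(v,\gamma')=0,\qquad \Omega(v,\gamma'')=ae ,
\]
the $v$-component of $y$ is $\Omega$-orthogonal to $\gamma,\gamma',\gamma''$, so by (i) it lies in $\mathbb C\gamma$. As $Ax=(0,0,a\gamma,0)$, we get $y\in\mathbb CAx$. Thus $(*)$ holds and Lemma~\ref{lem:indec} applies. This completes the proof of Theorem~\ref{thm:counter}. \qed

\section{Counterexamples from Legendrian varieties}\label{sec:tangent}

What makes the example in $\mathbb P^7$ work is that the twisted cubic is Legendrian and that its tangent spaces vary as much as possible. The same construction works for every Legendrian variety with generically finite Gauss map.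

\begin{theorem}\label{thm:tangent}
Let $(W,\Omega)$ be symplectic of dimension $2m\ge4$, and let $Z\subset\mathbb P(W)$ be irreducible Legendrian with generically finite Gauss map (for example, smooth and non-linear). On $V=W\oplus W$ put $\omega((z,v),(z',v'))=\Omega(z,v')+\Omega(v,z')$. Let $\hat X$ be the closure of
\[
E=\{(z,v): z\in\hat Z\setminus0\ \text{smooth},\ v\in T_z\hat Z\}.
\]
Then $X\subset\mathbb P^{4m-1}$ is irreducible, Legendrian and indecomposable. It is preserved by the group of all maps $(z,v)\mapsto(z,v+\tau z)$, which is not contained in the image of $\mathrm{Sp}(V)$.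
\end{theorem}

That smooth non-linear varieties have a finite Gauss map is proved in \cite[Ch.~I, \S2]{Zak}. The condition on the Gauss map cannot be dropped: if $\hat Z$ is a Lagrangian subspace, then $\hat X=\hat Z\oplus\hat Z$ is a Lagrangian subspace, and $X$ is decomposable by Lemma~\ref{lem:span}.

\begin{proof}
Write $T_z=T_z\hat Z$, and let $\hat Z_{\mathrm{sm}}$ be the set of smooth points of $\hat Z\setminus0$. The set $E$ is a vector bundle of rank $m$ over the irreducible $m$-dimensional variety $\hat Z_{\mathrm{sm}}$, and it is stable under scaling. So $\hat X$ is an irreducible cone of dimension $2m$. Since $E$ is closed in $\hat Z_{\mathrm{sm}}\times W$ and $\hat X\subset\hat Z\times W$, we have $E=\hat X\cap(\hat Z_{\mathrm{sm}}\times W)$. So $E$ is open and dense in $\hat X$ and consists of smooth points.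

\emph{Tangent spaces.} Let $\varphi$ be a local parametrization of $\hat Z$ near a smooth point. Then $E$ is parametrized by $(\varphi(y),\varphi'(y)\eta)$, and differentiating in a direction $(\alpha,\beta)$ gives the tangent vector $(\varphi'\alpha,\ \varphi''(\alpha,\eta)+\varphi'\beta)$. Recall that the second fundamental form is the symmetric bilinear map $\mathrm{II}_z:T_z\times T_z\to W/T_z$, $\mathrm{II}_z(\varphi'\alpha,\varphi'\eta)=\varphi''(\alpha,\eta)\bmod T_z$; the map $v\mapsto\mathrm{II}_z(v,\cdot)\in\mathrm{Hom}(T_z,W/T_z)$ is the differential of $z\mapsto T_z$. So for $(z,v)\in E$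
\begin{equation}\label{eq:TII}
T_{(z,v)}\hat X=\{(u,w): u\in T_z,\ w\equiv\mathrm{II}_z(u,v)\bmod T_z\}.
\end{equation}
Since $T_z$ is constant along $\mathbb C^*z$, we have $\mathrm{II}_z(z,\cdot)=0$. Using the parametrization $\lambda\varphi$ near $\lambda z$, we get $\mathrm{II}_{\lambda z}(u,v)=\lambda\,\mathrm{II}_z(u/\lambda,v/\lambda)=\lambda^{-1}\mathrm{II}_z(u,v)$.

\emph{$X$ is Legendrian.} Differentiating the identity $\Omega(\varphi'\alpha,\varphi'\alpha')=0$ in the direction $\eta$ gives
\[
\Omega(\varphi''(\alpha,\eta),\varphi'\alpha')+\Omega(\varphi'\alpha,\varphi''(\alpha',\eta))=0 .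
\]
The value of $\omega$ on the tangent vectors given by $(\alpha,\beta)$ and $(\alpha',\beta')$ is this sum plus $\Omega(\varphi'\alpha,\varphi'\beta')+\Omega(\varphi'\beta,\varphi'\alpha')$, which vanishes because $T_z$ is isotropic. So $\hat X$ is isotropic of dimension $2m=\frac12\dim V$.

\emph{The group.} Let $A(z,v)=(0,z)$, so $A\ne0=A^2$. The map $g_\tau=\exp(\tau A)$ preserves $\hat X$ because $z\in T_z$. Formula \eqref{eq:pull} holds, and as before its right-hand side is not a multiple of $\omega$ for $\tau\ne0$: take $v=v'=0$.

\emph{$\hat X$ spans $V$.} First, $\hat Z$ spans $W$. Otherwise $\hat Z=\mathbb Ch\times\hat Z_2$ with $\dim\hat Z_2=m-1\ge1$ by Lemma~\ref{lem:span}. For each smooth $z_2\in\hat Z_2\setminus 0$ all points $(\lambda h,\mu z_2)$ with $\lambda,\mu\in\mathbb C^*$ have the same tangent space, so the fibers of the Gauss map through general points are positive-dimensional, a contradiction. Now let $z\in\hat Z_{\mathrm{sm}}$. Then $(z,0)\in\hat X$. Since $z\in T_z=T_{\lambda z}$, also $(\lambda z,z)\in\hat X$ for $\lambda\ne0$, and letting $\lambda\to0$ we get $(0,z)\in\hat X$. The points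 $(z,0)$ and $(0,z)$ span $V$.

\emph{Condition $(*)$.} The Gauss map of $Z$ is generically finite, so on a dense open subset of $Z$ it has finite fibers, and its image has dimension $m-1$. In characteristic $0$ the rank of the differential of $z\mapsto T_z$ at a general point is the dimension $m-1$ of its image, so the kernel of $v\mapsto\mathrm{II}_z(v,\cdot)$ is one-dimensional, hence equal to $\mathbb Cz$. Let $\hat Z^\circ\subset\hat Z_{\mathrm{sm}}$ be a dense open cone on which both properties hold, and let $O=\{(z,v):z\in\hat Z^\circ,\ v\in T_z\}$. This is open and dense in $E$, hence in $\hat X$.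

Let $S\subset O$ be irreducible and locally closed, with $x=(z,v)\in S$, and suppose that the tangent space is constant on $S$. By \eqref{eq:TII} its first projection at $(\tilde z,\tilde v)$ is $T_{\tilde z}$. So for $(\tilde z,\tilde v)\in S$ we have $T_{\tilde z}=T_z$, and $\tilde z$ lies in one of finitely many lines. By irreducibility $\tilde z=\lambda z$ with $\lambda\in\mathbb C^*$. Equality of the tangent spaces \eqref{eq:TII} gives $\lambda^{-1}\mathrm{II}_z(\cdot,\tilde v)=\mathrm{II}_z(\cdot,v)$, that is, $\mathrm{II}_z(\cdot,\tilde v-\lambda v)=0$. Hence $\tilde v-\lambda v\in\mathbb Cz$ and $(\tilde z,\tilde v)\in\mathbb Cx+\mathbb CAx$. By Lemma~\ref{lem:indec}, $X$ is indecomposable.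
\end{proof}

\section{The criterion and the sharp range}\label{sec:range}

We now prove Theorem~\ref{thm:criterion}. The following lemma isolates the step that produces a nilpotent of square zero.

\begin{lemma}\label{lem:square}
Let $X$ be irreducible, Legendrian and indecomposable. If the conjecture fails for $X$, there is $A\in\mathcal A$ with $A\ne0=A^2$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:forms} there is a non-scalar $B\in\mathcal A$. Since $X$ is indecomposable, $B$ has only one eigenvalue $\lambda$ by Theorem~\ref{thm:structure}(b). So $N=B-\lambda\in\mathcal A$ is nilpotent and non-zero. Let $N^r\ne0=N^{r+1}$ with $r\ge1$. Then $A=N^r$ lies in $\mathcal A$ by Theorem~\ref{thm:structure}(a), and $A^2=N^{2r}=0$.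
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
(a) Suppose the conjecture fails for $X$, take $A$ from Lemma~\ref{lem:square}, and let $I=\operatorname{im}A$. By \eqref{eq:kerim} and $A^2=0$ we have $I^\perp=\ker A\supset I$, so $I$ is isotropic and $\dim I\le n$. The space $V/\ker A=V/I^\perp$ carries the symplectic form $\Omega_A$ of Theorem~\ref{thm:structure}(c), so $\dim I=\dim V/\ker A=2m$ is even, and $m\ge1$. Let $\hat Z$ be the closure of the image of $\hat X$ in $V/I^\perp$. It is isotropic for $\Omega_A$ by Theorem~\ref{thm:structure}(c), and it spans $V/I^\perp$ because $\hat X$ spans $V$ (Lemma~\ref{lem:span}; here $n\ge2$ is used). If $2m=2$, then $\dim\hat Z\le1$, so the irreducible cone $\hat Z$ is $0$ or a line and does not span. Hence $2m\ge4$.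

Conversely, let $(I,\Omega)$ be given. Define $A$ by $\omega(Ay,y')=\Omega([y],[y'])$ for $y,y'\in V$. The right-hand side is skew, so $A$ is self-adjoint. As $\Omega$ is non-degenerate, $\ker A=I^\perp$, and by \eqref{eq:kerim} $\operatorname{im}A=(\ker A)^\perp=I$. Since $0\ne I\subset I^\perp$, we get $A\ne0=A^2$; in particular $A$ is not scalar. By construction $\Omega_A=\Omega$, so $A\in\mathcal A$ by Theorem~\ref{thm:structure}(c), and the conjecture fails for $X$ by Corollary~\ref{cor:forms}.

(b) For $n=1$ the group $\mathbb P\mathrm{GL}_2$ is the image of $\mathrm{SL}_2=\mathrm{Sp}_2$. For $n=2,3$ there is no integer $m$ with $4\le2m\le n$, so (a) applies.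

(c) For $n=1$ use (b). Let $n\ge2$, suppose that the Gauss map is generically finite and that the conjecture fails for $X$, and take $A$ from Lemma~\ref{lem:square}. For general $x$ the points $\exp(\tau A)x=x+\tau Ax$ are smooth points of $\hat X$ with tangent space $\exp(\tau A)T_x=T_x$, by Theorem~\ref{thm:structure}(a). So the irreducible set $\{[x+\tau Ax]:\tau\in\mathbb C\}$ lies in a fiber of the Gauss map, which is finite for general $x$, and is therefore a point. Hence $Ax\in\mathbb Cx$, and $Ax=0$ because $A$ is nilpotent. Since $\hat X$ spans $V$ by Lemma~\ref{lem:span}, $A=0$, a contradiction.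

Let $n\ge2$ and let $X$ be smooth. If $X$ is not linear, its Gauss map is finite \cite[Ch.~I, \S2]{Zak}. If $X$ is linear, then $\hat X$ is a Lagrangian subspace, which does not span $V$; by Lemma~\ref{lem:span} this is impossible for indecomposable $X$.
\end{proof}

In the examples of Sections~\ref{sec:cubic} and~\ref{sec:all} the subspace $I$ is the summand $W$ containing the $v$-coordinate, $V/I^\perp=W$ via $x\mapsto z$, and the closure of the image of $\hat X$ is the cone over the twisted cubic.

\section{The non-symplectic part of the automorphism group}\label{sec:reductive}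

For indecomposable $X$ we now show that the failure of the conjecture is caused by a unipotent group. For a connected linear algebraic group $K$, let $R_u(K)$ be its unipotent radical; $K$ is reductive if $R_u(K)$ is trivial. A Levi subgroup is a closed subgroup $L$ with $K=R_u(K)\rtimes L$. In characteristic $0$ Levi subgroups exist, and by Mostow's theorem every reductive algebraic subgroup of $K$ is conjugate, by an element of $R_u(K)$, to a subgroup of a given Levi subgroup.

\begin{theorem}\label{thm:reductive}
Let $X$ be irreducible, Legendrian and indecomposable. Then $\mathcal A=\mathbb C\oplus\mathcal N$, where $\mathcal N$ is the subspace of nilpotent elements, and $\mathfrak u=\mathcal N+[\mathcal N,\mathcal N]$ is an ideal of $\mathfrak h$ consisting of nilpotent matrices. With $U=\exp\mathfrak u$ one has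
\[
H=U\cdot(H\cap\mathbb C^*\mathrm{Sp}(V))^\circ .
\]
Every connected reductive algebraic subgroup of $\mathrm{Aut}(X)^\circ$ is conjugate, by an element of the unipotent radical of $\mathrm{Aut}(X)^\circ$, to a subgroup of the image of $\mathrm{Sp}_{2n}$.
\end{theorem}

The groups $\mathbb G_m$ of Theorem~\ref{thm:counter} show that the conjugation cannot be omitted.

\begin{proof}
\emph{The space $\mathcal N$.} By Theorem~\ref{thm:structure}(b) every element of $\mathcal A$ is a scalar plus a nilpotent matrix. So the nilpotent elements of $\mathcal A$ are exactly those of trace zero. They form a linear subspace $\mathcal N$, and $\mathcal A=\mathbb C\oplus\mathcal N$. For $B,C\in\mathcal N$ the squares $B^2$, $C^2$, $(B+C)^2$ lie in $\mathcal A$ by Theorem~\ref{thm:structure}(a) and are nilpotent, so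
\[
BC+CB=(B+C)^2-B^2-C^2\in\mathcal N .
\]
A set of linear maps is called weakly closed if for any $B,C$ in it there is a scalar $\rho$ such that $BC+\rho\,CB$ is in the set. Jacobson's theorem \cite[Ch.~II, Thm.~1]{Jac} says that the associative algebra without unit generated by a weakly closed set of nilpotent maps is nilpotent. With $\rho=1$ it applies to $\mathcal N$. The elements of $\mathfrak u$ lie in the algebra generated by $\mathcal N$, so they are nilpotent matrices.

\emph{$\mathfrak u$ is an ideal.} Let $\mathfrak s=\mathfrak h\cap\mathfrak{sp}(V)$. For $C\in\mathfrak s$ and $N,N'\in\mathcal N$ we have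
\[
[C,N]^*=[N^*,C^*]=[C,N],\qquad [N,N']^*=[N'^*,N^*]=-[N,N'] .
\]
The first bracket is self-adjoint, traceless and in $\mathfrak h$, so $[\mathfrak s,\mathcal N]\subset\mathcal N$; the second shows $[\mathcal N,\mathcal N]\subset\mathfrak s$. Hence $[\mathcal N,[\mathcal N,\mathcal N]]\subset[\mathcal N,\mathfrak s]\subset\mathcal N$, and $[\mathfrak s,[\mathcal N,\mathcal N]]\subset[\mathcal N,\mathcal N]$ by the Jacobi identity. Since $\mathfrak h=\mathfrak s\oplus\mathbb C\oplus\mathcal N$, this shows that $\mathfrak u$ is an ideal of $\mathfrak h$.

\emph{The decomposition of $H$.} As $\mathfrak u$ is a Lie algebra of nilpotent matrices and an ideal of $\mathfrak h$, the set $U=\exp\mathfrak u$ is a closed connected unipotent normal subgroup of the connected group $H$. Let $H_s=(H\cap\mathbb C^*\mathrm{Sp}(V))^\circ$; since $\mathbb C\subset\mathfrak h$, its Lie algebra is $\mathfrak s\oplus\mathbb C$. The closed subgroup $UH_s\subset H$ has a Lie algebra containing $\mathfrak u+\mathfrak s+\mathbb C=\mathfrak h$. So $H=UH_s$.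

\emph{A Levi subgroup of $H$ inside $\mathbb C^*\mathrm{Sp}(V)$.} Let $L$ be a Levi subgroup of $H_s$. Since $U\subset R_u(H)$, the map $H_s\to H/R_u(H)$ is surjective. The image of $R_u(H_s)$ is a normal connected unipotent subgroup of a connected reductive group, hence trivial. So already $L\to H/R_u(H)$ is surjective. Its kernel $L\cap R_u(H)$ is a closed normal unipotent subgroup of the connected reductive group $L$. Unipotent groups are connected in characteristic $0$, so the kernel is trivial. Thus $H=R_u(H)\rtimes L$, that is, $L$ is a Levi subgroup of $H$.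

\emph{Reductive subgroups.} Let $K\subset\mathrm{Aut}(X)^\circ=H/\mathbb C^*$ be a connected reductive algebraic subgroup, and let $\tilde K\subset H$ be its preimage. It is connected, because $K$ and the kernel $\mathbb C^*$ are. It is reductive: $R_u(\tilde K)$ maps to a normal connected unipotent subgroup of $K$, which is trivial, so $R_u(\tilde K)$ is a unipotent subgroup of $\mathbb C^*$, hence trivial. By Mostow's theorem $\tilde K$ is conjugate, by an element of $R_u(H)$, into $L\subset\mathbb C^*\mathrm{Sp}(V)$. Passing to the quotient by $\mathbb C^*$, where the image of $R_u(H)$ is the unipotent radical of $\mathrm{Aut}(X)^\circ$, gives the claim.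
\end{proof}

\begin{thebibliography}{9}

\bibitem{Buc}
Jaroslaw Buczynski, \emph{Toric Legendrian subvarieties}, arXiv:math/0609550 (2006).

\bibitem{Jac}
N.~Jacobson, \emph{Lie Algebras}.

\bibitem{Zak}
F.~L.~Zak, \emph{Tangents and Secants of Algebraic Varieties}.

\end{thebibliography}

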